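
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Submanifolds with homothetic Gauss map\\ that are neither Einstein nor minimal}


\begin{abstract}
A submanifold of a space form has homothetic Gauss map if its third fundamental form is a constant multiple of the induced metric. It was conjectured that such a submanifold, if irreducible and not totally umbilical, is Einstein and, up to a totally umbilical inclusion, minimal in a sphere. We disprove this. The map $q\mapsto(2q,q\,i\,\bar q)$ of the unit quaternions into $\mathbb S^6(\sqrt5)\subset\mathbb R^7$ violates both conclusions. For surfaces we show that the conjecture holds exactly in codimension at most two, in every space form. In unrestricted codimension there is no intrinsic restriction at all: every closed Riemannian manifold admits an isometric immersion with homothetic Gauss map into a space form of any prescribed curvature.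
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $\mathbb Q_c^m$ be the simply connected $m$-dimensional space form of curvature $c$, and let $\mathbb S^m_{\tilde c}$ be the round sphere of curvature $\tilde c>0$; we also write $\mathbb S^m(r)=\mathbb S^m_{1/r^2}$. For an isometric immersion $f:M^n\to\mathbb Q_c^{n+p}$ with second fundamental form $\alpha$, the \emph{third fundamental form} is
\[
\mathrm{III}(X,Y)=\sum_{i=1}^n\langle\alpha(X,X_i),\alpha(Y,X_i)\rangle ,
\]
where $X_1,\dots,X_n$ is any orthonormal tangent frame. In Euclidean space this is the pullback of the symmetric-space metric of the Grassmannian under the Gauss map $x\mapsto T_xM$. So there $\mathrm{III}(X,X)$ is the squared speed at which the tangent plane turns when one moves with velocity $X$. The Gauss map is called \emph{homothetic} if $\mathrm{III}=\lambda\langle\cdot,\cdot\rangle$ with a constant $\lambda$. In Euclidean space this means that the tangent plane turns at the same rate at every point and in every direction.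

Write $g=\langle\cdot,\cdot\rangle$ for the metric of $M$ and $H=\frac1n\operatorname{tr}\alpha$ for the mean curvature vector. Three kinds of examples come to mind.

\emph{Totally umbilical immersions.} If $\alpha=g\,H$, then $\mathrm{III}=|H|^2g$, and $|H|$ is constant if $n\ge2$. These are excluded from now on.

\emph{Minimal immersions into spheres.} The contracted Gauss equation
\begin{equation}\label{eq:ricci}
\mathrm{Ric}=c(n-1)g+n\langle\alpha,H\rangle-\mathrm{III}
\end{equation}
shows that a minimal immersion into $\mathbb S^m_{\tilde c}$ has homothetic Gauss map exactly when $\mathrm{Ric}$ is a constant multiple of $g$. A totally umbilical inclusion of the sphere into another space form only adds a constant multiple of $g$ to $\mathrm{III}$ (Lemma~\ref{lem:umbilic} below).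

\emph{Products.} For a product of two immersions $f_j:M_j\to\mathbb R^{m_j}$ the second fundamental form, hence also $\mathrm{III}$, is a direct sum. Thus $\mathbb S^a(r)\times\mathbb S^b(r)\subset\mathbb R^{a+b+2}$ has $\mathrm{III}=r^{-2}g$. Its Ricci curvatures are $(a-1)/r^2$ and $(b-1)/r^2$, so it is not Einstein if $a\ne b$.

One has to exclude products, and one may then guess that only the second kind remains. To state this guess we fix what excluding products means. Let $i:\mathbb Q_c^{n+p}\to E$ be the identity of $E=\mathbb R^{n+p}$ if $c=0$, the inclusion of the sphere into $E=\mathbb R^{n+p+1}$ if $c>0$, and the inclusion of the hyperboloid model into Lorentzian space $E=\mathbb L^{n+p+1}$ if $c<0$. We call $f$ an \emph{extrinsic product} on an open set $U\subset M$ if $E=V_1\oplus V_2$ orthogonally with nontrivial nondegenerate $V_j$, if $U$ is isometric to a Riemannian product $M_1\times M_2$ of positive-dimensional factors, and if $i\circ f(x_1,x_2)=f_1(x_1)+f_2(x_2)$ with isometric immersions $f_j:M_j\to V_j$. The immersion $f$ is \emph{reducible} if on some nonempty open set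 either $f$ is an extrinsic product, or $f=j\circ\tilde f$ with $j$ a totally umbilical (possibly totally geodesic) isometric immersion between space forms and $\tilde f$ an extrinsic product. Otherwise $f$ is \emph{irreducible}.

We say that $f$ is \emph{minimal in a sphere up to umbilical inclusion} if $f=j\circ h$ with $h:M^n\to\mathbb S_{\tilde c}^{n+q}$ a minimal isometric immersion, $q\le p$, and $j$ totally umbilical.

\begin{conjecture}[\cite{dF}]
Let $f:M^n\to\mathbb Q_c^{n+p}$, $n\ge2$, be an irreducible isometric immersion with homothetic Gauss map that is not totally umbilical. Then $M$ is Einstein and $f$ is minimal in a sphere up to umbilical inclusion.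
\end{conjecture}

Manifolds are smooth and connected. For $n=2$ we read ``Einstein'' as ``of constant Gauss curvature $K$''; our counterexamples also violate the second conclusion, so this reading does not matter.

\subsection*{Results}

The conjecture is false. The first counterexample is homogeneous and explicit.

\begin{theorem}\label{thm:berger}
Let $\mathbb S^3\subset\mathbb H$ be the unit quaternions. The map
\[
f:\mathbb S^3\to\mathbb H\oplus\operatorname{Im}\mathbb H=\mathbb R^7,\qquad f(q)=(2q,\;q\,i\,\bar q),
\]
has $\mathrm{III}=\frac38g$ for its induced metric $g$, takes values in $\mathbb S^6(\sqrt5)$, and has positive sectional curvature. It is irreducible, not totally umbilical, not Einstein, and not minimal in a sphere up to umbilical inclusion. After scaling and umbilical inclusion it gives counterexamples to the conjecture with $n=3$ in $\mathbb Q_c^{3+p}$ for all $p\ge3$ if $c>0$, and for all $p\ge4$ if $c\le0$.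
\end{theorem}

For surfaces the codimension at which the conjecture fails can be determined.

\begin{theorem}\label{thm:surfaces}
For $n=2$ and every $c\in\mathbb R$ the conjecture is true if $p\le2$ and false if $p\ge3$. In the counterexamples that we construct, $K$ is positive and nonconstant.
\end{theorem}

If the codimension is not restricted, homothety of the Gauss map says nothing about the metric.

\begin{theorem}\label{thm:all}
Let $(M^n,g)$, $n\ge2$, be a closed Riemannian manifold and let $c\in\mathbb R$. For some $m$ there is an isometric immersion $(M,g)\to\mathbb Q_c^m$ with homothetic Gauss map. Hence every Riemannian metric is locally induced by such an immersion.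
\end{theorem}

Finally, the second conclusion of the conjecture can fail even when the first one holds.

\begin{proposition}\label{prop:spheres}
For every $n\ge2$ and every $c$, the sphere $\mathbb S^n$ with a round metric admits an irreducible immersion into some $\mathbb Q_c^m$ with homothetic Gauss map that is not totally umbilical and not minimal in a sphere up to umbilical inclusion.
\end{proposition}

\subsection*{The idea}

Regard an immersion into Euclidean space as a vector-valued function. Its induced metric and the tensor $\sum_k\langle\nabla^2_{ik}f,\nabla^2_{jk}f\rangle$, which is $\mathrm{III}$ when $f$ is isometric, are both additive under $f=(f_1,f_2)$. Minimality in a sphere about the origin is not additive: it requires all components to be eigenfunctions of the Laplacian with the same eigenvalue. So one should try to build immersions from summands of different frequency.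

If a compact group acts transitively with irreducible isotropy representation, every equivariant immersion into a Euclidean space has homothetic Gauss map; we use this for round spheres (Section~\ref{sec:orbits}). If the isotropy representation splits into two inequivalent irreducible summands, one equation has to be satisfied, and the relative size of two equivariant maps is a free parameter with which to satisfy it (Theorem~\ref{thm:berger}). For surfaces invariant under a rotation with two speeds the condition becomes a determined system of ordinary differential equations (Section~\ref{sec:surf3}). Without symmetry, a strongly oscillating summand makes $\mathrm{III}$ almost proportional to $g$, and an implicit function theorem removes the remaining error (Section~\ref{sec:all}). Section~\ref{sec:surf2} contains the positive result for surfaces in codimension at most two; it is independent of the constructions.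

\section{Preliminaries and a test for counterexamples}

We write $A_\xi$ for the shape operator and $\nabla^\perp$ for the normal connection, and use $R(X,Y)=\nabla_X\nabla_Y-\nabla_Y\nabla_X-\nabla_{[X,Y]}$. The Gauss equation says $K(X,Y)=c+\langle\alpha(X,X),\alpha(Y,Y)\rangle-|\alpha(X,Y)|^2$ for orthonormal $X,Y$; its contraction is \eqref{eq:ricci}. The Codazzi equation says that $(\nabla_X\alpha)(Y,Z)=\nabla^\perp_X\alpha(Y,Z)-\alpha(\nabla_XY,Z)-\alpha(Y,\nabla_XZ)$ is symmetric in $X,Y$.

\begin{lemma}\label{lem:umbilic}
Let $j:\mathbb Q_{\tilde c}^m\to\mathbb Q_c^{m'}$, $m\ge2$, be a totally umbilical isometric immersion with mean curvature vector $\eta$. Then $\eta$ is parallel in the normal bundle of $j$ and $|\eta|^2=\tilde c-c$. If $f:M^n\to\mathbb Q_{\tilde c}^m$ is an isometric immersion, then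
\[
\mathrm{III}_{j\circ f}=\mathrm{III}_f+|\eta|^2g,\qquad H_{j\circ f}=j_*H_f+\eta ,
\]
$j\circ f$ is totally umbilical if and only if $f$ is, and $H_{j\circ f}$ is parallel in the normal bundle of $j\circ f$ if and only if $H_f$ is parallel in that of $f$. Moreover $\mathbb S^m_{\tilde c}$ has a totally umbilical inclusion into $\mathbb Q_c^{m+1}$ for every $c\le\tilde c$.
\end{lemma}

\begin{proof}
The second fundamental form of $j$ is $\langle X,Y\rangle\eta$, so Codazzi reads $\langle Y,Z\rangle\nabla_X^\perp\eta=\langle X,Z\rangle\nabla_Y^\perp\eta$. Taking $Y=Z$ to be a unit vector orthogonal to $X$, which needs $m\ge2$, gives $\nabla^\perp_X\eta=0$. The Gauss equation gives $\tilde c=c+|\eta|^2$.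

Since $\alpha_{j\circ f}=j_*\alpha_f+g\,\eta$ is an orthogonal sum, the formulas for $\mathrm{III}$ and $H$ follow, and so does the statement on umbilicity. For $X\in TM$ the derivative of $\eta$ along $X$ in $\mathbb Q_c^{m'}$ is $-|\eta|^2X$, which is tangent to $M$. The derivative of $j_*H_f$ is $j_*$ of its derivative in $\mathbb Q^m_{\tilde c}$ plus $\langle X,H_f\rangle\eta=0$. Hence the normal derivative of $H_{j\circ f}$ is $j_*\nabla^\perp_XH_f$. Finally, $\mathbb S^m_{\tilde c}$ is a totally geodesic great sphere in $\mathbb Q^{m+1}_{\tilde c}$ and a geodesic sphere in $\mathbb Q_c^{m+1}$ if $c<\tilde c$.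
\end{proof}

In each counterexample irreducibility comes from positive curvature, and the failure of the conclusions from the Ricci tensor or from $H$. We collect this once.

\begin{lemma}\label{lem:test}
Let $f:M^n\to\mathbb Q_c^{n+p}$, $n\ge2$, be an isometric immersion.
\begin{enumerate}
\item[(a)] If $f$ is totally umbilical, then $M$ has constant curvature and $H_f$ is parallel.
\item[(b)] If $\mathrm{III}_f=\lambda g$ with $\lambda$ constant and $f$ is minimal in a sphere up to umbilical inclusion, then $\mathrm{Ric}$ is a constant multiple of $g$ and $H_f$ is parallel.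
\item[(c)] If $M$ has positive sectional curvature, then $f$ is irreducible.
\item[(d)] Let $\mathrm{III}_f=\lambda g$ with $\lambda$ constant and let $M$ have positive sectional curvature. If $\mathrm{Ric}$ is not a constant multiple of $g$, or if $H_f$ is not parallel, then $f$ is irreducible, not totally umbilical, and not minimal in a sphere up to umbilical inclusion. The same holds for $j\circ f$ for every totally umbilical isometric immersion $j$ of $\mathbb Q_c^{n+p}$ into a space form, and $j\circ f$ has homothetic Gauss map.
\end{enumerate}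
\end{lemma}

\begin{proof}
(a) Argue as in the first paragraph of the proof of Lemma~\ref{lem:umbilic}, with $f$ in place of $j$: Codazzi gives $\nabla^\perp H=0$, and Gauss gives constant curvature $c+|H|^2$.

(b) Let $f=j\circ h$ with $h$ minimal in $\mathbb S^{n+q}_{\tilde c}$. By Lemma~\ref{lem:umbilic}, $\mathrm{III}_h=(\lambda-|\eta|^2)g$ with $|\eta|$ constant, and $H_f$ is parallel because $H_h=0$ is. Equation \eqref{eq:ricci} for $h$ gives $\mathrm{Ric}=\bigl((n-1)\tilde c-\lambda+|\eta|^2\bigr)g$.

(c) If $f$ is reducible, some nonempty open set is isometric to a Riemannian product of positive-dimensional factors. A plane spanned by one vector from each factor then has curvature $0$.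

(d) For $f$ this combines (a)--(c). By Lemma~\ref{lem:umbilic}, $\mathrm{III}_{j\circ f}$ is again a constant multiple of $g$, and $H_{j\circ f}$ is parallel if and only if $H_f$ is; the metric is unchanged. So the same argument applies to $j\circ f$.
\end{proof}

For $c\ne0$ we often compute in the model space $E$ and write $f$ for $i\circ f$. There $\langle f,f\rangle=1/c$, and differentiating twice shows that the second fundamental form of $i\circ f$ in $E$ and its normalized trace are
\begin{equation}\label{eq:model}
\alpha^E=\alpha-c\,g\,f,\qquad H^E=H-c\,f .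
\end{equation}
Since $\langle cf,cf\rangle=c$, the tensor $\mathrm{III}^E$ defined by $\alpha^E$ is $\mathrm{III}+cg$, and $\langle H^E,H^E\rangle=|H|^2+c$. For $c=0$ these formulas are trivially true.

\section{Orbits of groups}\label{sec:orbits}

\subsection{Round spheres}

This is the smallest case in which the idea is visible.

\begin{proof}[Proof of Proposition~\ref{prop:spheres}]
For $x\in\mathbb S^n\subset\mathbb R^{n+1}$ let $f=(f_1,f_2)$ with
\[
f_1(x)=x,\qquad f_2(x)=x\otimes x-\tfrac1{n+1}I,
\]
where $f_2$ takes values in the trace-free symmetric matrices. We have $df_1X=X$ and $df_2X=X\otimes x+x\otimes X$, so both maps are immersions, and the induced metric of $f$ is $g=g_0+2g_0=3g_0$, where $g_0$ is the standard metric.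

\emph{The Gauss map is homothetic.} The map $f$ is equivariant under an orthogonal representation of $SO(n+1)$, so its third fundamental form in Euclidean space is invariant. The isotropy group $SO(n)$ of $x$ is transitive on unit tangent vectors because $n\ge2$. Hence $\mathrm{III}=\lambda g$ at $x$, and $\lambda$ is constant by homogeneity. Also $|f|$ is constant, so $f$ maps into some $\mathbb S^m(r)\subset\mathbb R^{m+1}$. By Lemma~\ref{lem:umbilic} its third fundamental form there is $(\lambda-r^{-2})g$.

\emph{The mean curvature vector is not parallel.} The components of $f_1$ and $f_2$ are restrictions of harmonic polynomials, homogeneous of degree $1$ and $2$ (for $f_2$, of the trace-free part of $x\otimes x$ on $\mathbb R^{n+1}$). So $\Delta_{g_0}f_1=-nf_1$ and $\Delta_{g_0}f_2=-2(n+1)f_2$, and for $g=3g_0$ we get $\Delta f_a=-\mu_af_a$ with $\mu_1=\frac n3\ne\mu_2=\frac{2(n+1)}3$. In Euclidean space $nH=\Delta f=(-\mu_1f_1,-\mu_2f_2)$. Suppose that for some $X\ne0$ the derivative $nD_XH=(-\mu_1df_1X,-\mu_2df_2X)$ were tangent to $f$, hence equal to $(df_1Y,df_2Y)$ for some $Y$. Since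 $df_1$ and $df_2$ are injective, $Y=-\mu_1X=-\mu_2X$, which is impossible. So $H$ is not parallel in $\mathbb R^{m+1}$, and by Lemma~\ref{lem:umbilic} the mean curvature vector of $f$ in $\mathbb S^m(r)$ is not parallel either.

Given $c$, rescale $f$ so that $r^{-2}\ge c$; then $\mathbb S^m(r)$ has a totally umbilical inclusion into $\mathbb Q_c^{m+1}$. The metric is round, so it has positive curvature, and Lemma~\ref{lem:test}(d), applied to $f:\mathbb S^n\to\mathbb S^m(r)$ and this inclusion, completes the proof.
\end{proof}

\subsection{Berger spheres}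

To lose the Einstein condition as well we take a homogeneous space whose isotropy representation is reducible. The inclusion $q\mapsto q$ of the unit quaternions and the Hopf map $q\mapsto q\,i\,\bar q$ are both equivariant under the transformations $q\mapsto pq\,e^{-i\theta}$, where $p$ is a unit quaternion. The isotropy group of $1$ consists of the conjugations by $e^{i\theta}$; it fixes $i$ and rotates the plane spanned by $j,k$. The Hopf map is constant on the circles $q\,e^{i\theta}$, so adding it stretches only the directions orthogonal to them. We leave the relative size of the two summands open and consider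
\[
f_s(q)=(sq,\;q\,i\,\bar q),\qquad s>0,\qquad A:=s^2+4 .
\]

\begin{proof}[Proof of Theorem~\ref{thm:berger}]
We compute for $f_s$ and write $f$ for $f_s$ until $s$ is fixed. For $X\in\operatorname{Im}\mathbb H$ denote by $X$ also the field $q\mapsto qX$ on $\mathbb S^3$. Differentiating along the curves $q\,e^{tX}$ and writing $D$ for the flat derivative in $\mathbb R^7$,
\[
f_*X=(sqX,\;q[X,i]\bar q),\qquad D_Xf_*Y=(sqXY,\;q[X,[Y,i]]\bar q).
\]
The map $(x,y)\mapsto(qx,qy\bar q)$ is a linear isometry of $\mathbb R^7$ that carries the values at $1$ to the values at $q$. So we may compute at $q=1$. There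
\[
f_*i=(si,0),\qquad f_*j=(sj,-2k),\qquad f_*k=(sk,2j),
\]
and $E_1=i/s$, $E_2=j/\sqrt A$, $E_3=k/\sqrt A$ are orthonormal for the induced metric. An orthonormal basis of the normal space is
\[
\xi_1=(1,0),\quad \xi_2=(0,i),\quad \xi_3=\tfrac1{\sqrt A}(2k,-sj),\quad \xi_4=\tfrac1{\sqrt A}(2j,sk).
\]
Since $D_Xf_*Y-D_Yf_*X=f_*[X,Y]$ is tangent, $\alpha(X,Y)$ is the normal part of the symmetrization
\[
S(X,Y)=\tfrac12(D_Xf_*Y+D_Yf_*X)=\tfrac12\bigl(s(XY+YX),\,[X,[Y,i]]+[Y,[X,i]]\bigr).
\]
With $[j,i]=-2k$ and $[k,i]=2j$ we get
\[
S(i,i)=(-s,0),\quad S(j,j)=S(k,k)=(-s,-4i),\quad S(i,j)=(0,2j),\quad S(i,k)=(0,2k),\quad S(j,k)=0;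
\]
for instance $[j,[j,i]]=-2[j,k]=-4i$ and $[i,[j,i]]=-2[i,k]=4j$. The vectors $S(i,i)$ and $S(j,j)=S(k,k)$ lie in the span of $\xi_1,\xi_2$. Further, $(0,2j)$ has normal part $-\frac{2s}{\sqrt A}\xi_3$ and $(0,2k)$ has normal part $\frac{2s}{\sqrt A}\xi_4$. Hence, with $\alpha_{ab}=\alpha(E_a,E_b)$,
\[
\alpha_{11}=-\tfrac1s\xi_1,\quad \alpha_{22}=\alpha_{33}=-\tfrac1A(s\xi_1+4\xi_2),\quad \alpha_{12}=-\tfrac2A\xi_3,\quad \alpha_{13}=\tfrac2A\xi_4,\quad\alpha_{23}=0 .
\]
The vectors $\xi_a$ are orthonormal, so $\mathrm{III}$ is diagonal. For example, $\mathrm{III}_{12}=\langle\alpha_{11},\alpha_{12}\rangle+\langle\alpha_{12},\alpha_{22}\rangle+\langle\alpha_{13},\alpha_{23}\rangle=0$, the index pair $13$ is the same with $\xi_4$ in place of $\xi_3$, and $\mathrm{III}_{23}=\langle\alpha_{12},\alpha_{13}\rangle=0$. The diagonal entries are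
\[
\mathrm{III}_{11}=\frac1{s^2}+\frac8{A^2},\qquad \mathrm{III}_{22}=\mathrm{III}_{33}=\frac{s^2+20}{A^2}.
\]
They agree if and only if $A^2+8s^2=s^2(s^2+20)$, that is, $16s^2+16=20s^2$, or $s=2$. This is the reason for the factor $2$ in the theorem. For $s=2$ we have $A=8$ and $\mathrm{III}=\frac38g$.

By the Gauss equation the curvature operator is diagonal in the basis $E_a\wedge E_b$, since
\[
\langle\alpha_{11},\alpha_{23}\rangle-\langle\alpha_{13},\alpha_{12}\rangle,\quad
\langle\alpha_{22},\alpha_{13}\rangle-\langle\alpha_{12},\alpha_{23}\rangle,\quad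
\langle\alpha_{33},\alpha_{12}\rangle-\langle\alpha_{13},\alpha_{23}\rangle
\]
vanish. Its eigenvalues are
\[
K_{12}=K_{13}=\frac1A-\frac4{A^2}=\frac{s^2}{A^2}=\frac1{16},\qquad K_{23}=\frac{s^2+16}{A^2}=\frac5{16}\qquad(s=2).
\]
Every sectional curvature is a convex combination of these, hence at least $\frac1{16}$. Moreover $\mathrm{Ric}(E_1,E_1)=\frac18$ and $\mathrm{Ric}(E_2,E_2)=\frac38$, so $M$ is not Einstein. By Lemma~\ref{lem:test}(d), $f$ with $s=2$ is irreducible, not totally umbilical, and not minimal in a sphere up to umbilical inclusion.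

Finally $|f|^2=5$, so $f$ maps into $\mathbb S^6(\sqrt5)$, where its third fundamental form is $(\frac38-\frac15)g=\frac7{40}g$ by Lemma~\ref{lem:umbilic}. Scaling gives immersions into $\mathbb S_c^6$ for every $c>0$, which is $p=3$. A totally umbilical inclusion $\mathbb S^6\to\mathbb Q_c^7$ gives $p=4$ for $c\le0$, and totally geodesic inclusions give all larger $p$. The two tests, positive curvature and $\mathrm{Ric}$ not a multiple of $g$, are intrinsic and unaffected by scaling, so Lemma~\ref{lem:test}(d) applies to all these immersions.
\end{proof}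

\section{Surfaces in codimension at least three}\label{sec:surf3}

Here we prove that the conjecture fails for $n=2$, $p\ge3$ and every $c$. By totally geodesic inclusions and Lemma~\ref{lem:test}(d) it suffices to treat $p=3$.

\subsection{Rotation with two speeds}

We look for surfaces invariant under rotations with speeds $1$ and $2$ in two planes. Let $W=\mathbb R$ if $c=0$, $W=\mathbb R^2$ if $c>0$, and let $W=\mathbb L^2$ be the Lorentzian plane if $c<0$. The model space of $\mathbb Q_c^5$ is $E=W\oplus\mathbb C\oplus\mathbb C$. For a curve $\gamma=(\gamma_0,\gamma_1,\gamma_2)$ in $W\oplus\mathbb R^2$ put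
\[
f(s,\theta)=\bigl(\gamma_0(s),\,\gamma_1(s)e^{i\theta},\,\gamma_2(s)e^{2i\theta}\bigr)\in E.
\]
The relevant quantities are
\[
a=\gamma_1^2+4\gamma_2^2=|f_\theta|^2,\quad b=\gamma_1^2+16\gamma_2^2=|f_{\theta\theta}|^2,\quad m=\gamma_1'^2+4\gamma_2'^2=|f_{s\theta}|^2,\quad e=\tfrac12a'=\gamma_1\gamma_1'+4\gamma_2\gamma_2'.
\]

\begin{lemma}\label{lem:ansatz}
Suppose that $a>0$ and
\begin{enumerate}
\item[(1)] $\langle\gamma,\gamma\rangle=1/c$ if $c\ne0$,
\item[(2)] $\langle\gamma',\gamma'\rangle=a$,
\item[(3)] $Q:=(b+m-2e^2/a)/a^2$ is a constant $\Lambda$,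
\item[(4)] $\langle\gamma'',\gamma''\rangle=b$,
\end{enumerate}
and, if $c<0$, that $\gamma$ lies on the sheet of the hyperboloid that models $\mathbb Q_c^5$. Then $f$ is an immersion into $\mathbb Q_c^5$ with metric $g=a(ds^2+d\theta^2)$ and $\mathrm{III}=(\Lambda-c)g$.
\end{lemma}

\begin{proof}
For fixed $\theta$ split $E$ orthogonally into the \emph{real part} $W\oplus\mathbb Re^{i\theta}\oplus\mathbb Re^{2i\theta}$ and the \emph{imaginary part} $0\oplus i\mathbb Re^{i\theta}\oplus i\mathbb Re^{2i\theta}$. The vectors $f_s,f_{ss},f_{\theta\theta}$ lie in the real part, and $f_\theta,f_{s\theta}$ in the imaginary part. In particular $\langle f_s,f_\theta\rangle=0$, and (2) gives the metric. From the definitions and from differentiating the metric coefficients,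
\[
\langle f_{\theta\theta},f_s\rangle=-e,\quad \langle f_{s\theta},f_\theta\rangle=e,\quad\langle f_{ss},f_s\rangle=e,
\]
while $\langle f_{\theta\theta},f_\theta\rangle=\langle f_{s\theta},f_s\rangle=\langle f_{ss},f_\theta\rangle=0$. So each second derivative has a tangential part of square $e^2/a$, and the squares of $\alpha^E_{\theta\theta},\alpha^E_{s\theta},\alpha^E_{ss}$ are $b-e^2/a$, $m-e^2/a$ and $\langle\gamma'',\gamma''\rangle-e^2/a$. By (3) and (4),
\[
\mathrm{III}^E_{\theta\theta}=\tfrac1a\bigl(b+m-2e^2/a\bigr)=\Lambda a=\mathrm{III}^E_{ss}.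
\]
The projection to the normal space preserves real and imaginary parts, so $\alpha^E_{s\theta}$ is orthogonal to $\alpha^E_{ss}$ and $\alpha^E_{\theta\theta}$, and $\mathrm{III}^E_{s\theta}=0$. Thus $\mathrm{III}^E=\Lambda g$, and $\mathrm{III}=\mathrm{III}^E-cg$ by \eqref{eq:model}.
\end{proof}

\subsection{Solving for the profile curve}

Write $v=\gamma'$, $w=\gamma''$ and regard $a,b$ as functions of $\gamma$ and $m,e,Q$ as functions of $(\gamma,v)$. Differentiating (1) twice, (2) and (3) once, and keeping (4), we obtain the equations
\begin{equation}\label{eq:S}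
\langle\gamma,w\rangle+\langle v,v\rangle=0\ (\text{if }c\ne0),\quad \langle v,w\rangle=e,\quad \partial_\gamma Q\cdot v+\partial_vQ\cdot w=0,\quad\langle w,w\rangle=b
\end{equation}
for $w$. There are as many equations as components of $w$: three if $c=0$, and for $c\ne0$ one more equation and one more component. If \eqref{eq:S} can be solved smoothly for $w$ near a base point, we have an ordinary differential equation for $\gamma$. We need a base point that satisfies \eqref{eq:S}, the undifferentiated equation (2) and, if $c\ne0$, also (1) and $\langle\gamma,v\rangle=0$, and at which the $w$-derivative of \eqref{eq:S} is invertible. The terms with $e$ are the inconvenient ones, so we look for a base point with $e=0$.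

\emph{Base point.} Let $\rho>0$, with $2\rho^2<1/c$ if $c>0$, let $\mu>0$ be small (depending on $c$ and $\rho$), and put
\[
\gamma=(\hat p,\rho,\rho),\qquad v=(\hat v,4\mu\rho,-\mu\rho),\qquad w=(0,-\rho,-4\rho).
\]
Then $a=5\rho^2$, $b=17\rho^2$, $e=0$, $m=20\mu^2\rho^2$. For $c=0$ take $\hat p=0$ and $\hat v=\rho\sqrt{5-17\mu^2}$. For $c\ne0$ choose $\hat p,\hat v\in W$ with Gram matrix
\[
\begin{pmatrix}\langle\hat p,\hat p\rangle&\langle\hat p,\hat v\rangle\\ \langle\hat p,\hat v\rangle&\langle\hat v,\hat v\rangle\end{pmatrix}
=\begin{pmatrix}\frac1c-2\rho^2&-3\mu\rho^2\\-3\mu\rho^2&(5-17\mu^2)\rho^2\end{pmatrix}.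
\]
For small $\mu$ this matrix is positive definite if $c>0$ and has negative determinant if $c<0$. So it has the signature of $W$, such vectors exist, and they are linearly independent. If $c<0$, then $\hat p$ is timelike, and we replace $(\hat p,\hat v)$ by $(-\hat p,-\hat v)$ if necessary, so that $\gamma$ lies over the sheet that models $\mathbb Q_c^5$.

By this choice $\langle\gamma,\gamma\rangle=\frac1c$ and $\langle\gamma,v\rangle=\langle\hat p,\hat v\rangle+3\mu\rho^2=0$ if $c\ne0$, and in all cases $\langle v,v\rangle=\langle\hat v,\hat v\rangle+17\mu^2\rho^2=5\rho^2=a$. The equations \eqref{eq:S} hold: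
\begin{itemize}
\item $\langle\gamma,w\rangle=-5\rho^2=-\langle v,v\rangle$ (needed if $c\ne0$);
\item $\langle v,w\rangle=-4\mu\rho^2+4\mu\rho^2=0=e$;
\item since $e=0$, the derivatives of $a$ and of $e^2/a$ vanish along $(v,w)$, and the third expression is $a^{-2}$ times the derivative of $b+m$, namely
\[
\tfrac2{a^2}\bigl(\gamma_1v_1+16\gamma_2v_2+v_1w_1+4v_2w_2\bigr)=\tfrac2{a^2}(-12\mu\rho^2+12\mu\rho^2)=0;
\]
\item $\langle w,w\rangle=17\rho^2=b$.
\end{itemize}

\emph{Invertibility.} The $w$-derivative of \eqref{eq:S} at the base point, in the direction $\delta=(\delta_0,\delta_1,\delta_2)$, consists of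
\[
\langle\gamma,\delta\rangle\ (\text{if }c\ne0),\qquad\langle v,\delta\rangle,\qquad \tfrac{8\mu\rho}{a^2}(\delta_1-\delta_2),\qquad -2\rho(\delta_1+4\delta_2).
\]
If all of them vanish, the last two give $\delta_1=\delta_2=0$; here $\mu\ne0$ is used. For $c\ne0$ it follows that $\langle\hat p,\delta_0\rangle=\langle\hat v,\delta_0\rangle=0$, and $\delta_0=0$ because $\hat p,\hat v$ form a basis of $W$. For $c=0$ it follows that $\hat v\delta_0=0$, and $\delta_0=0$ because $\hat v\ne0$. So the derivative is invertible.

By the implicit function theorem \eqref{eq:S} defines $w=\mathcal W(\gamma,v)$ smoothly near the base point. Let $\gamma(s)$, $|s|$ small, solve $\gamma''=\mathcal W(\gamma,\gamma')$ with the base point as initial data at $s=0$. Along the solution $\langle\gamma,\gamma\rangle''=0$ (if $c\ne0$), $(\langle\gamma',\gamma'\rangle-a)'=0$, $Q'=0$, and (4) holds. With the initial values found above, (1)--(4) hold. If $c<0$, then $\gamma$ stays on its sheet by continuity. So Lemma~\ref{lem:ansatz} applies.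

\subsection{The curvature is positive and nonconstant}

Put $\lambda=\Lambda-c$. The trace of \eqref{eq:ricci} gives $K=c+2|H|^2-\lambda$. The tangential parts of $f_{ss}$ and $f_{\theta\theta}$ cancel, so $H^E=(f_{ss}+f_{\theta\theta})/(2a)$. With
\[
\beta:=\gamma_1\gamma_1''+4\gamma_2\gamma_2''=-\langle f_{ss},f_{\theta\theta}\rangle
\]
and (4) we obtain $|H|^2+c=\langle H^E,H^E\rangle=(2b-2\beta)/(4a^2)$, and hence
\[
K=\frac{b-\beta}{a^2}-\Lambda .
\]
At $s=0$ we have $\beta=-17\rho^2$ and $\Lambda=(17+20\mu^2)\rho^2/a^2$. So $K(0)=\frac{17-20\mu^2}{25\rho^2}>0$. For the derivative, $a'(0)=2e=0$ and $b'(0)=2(4\mu\rho^2-16\mu\rho^2)=-24\mu\rho^2$. Differentiating (4) gives $\langle w,\gamma'''\rangle=\frac12b'=-12\mu\rho^2$, that is, $\rho\gamma_1'''+4\rho\gamma_2'''=12\mu\rho^2$ at $s=0$. Therefore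
\[
\beta'(0)=(v_1w_1+4v_2w_2)+(\rho\gamma_1'''+4\rho\gamma_2''')=12\mu\rho^2+12\mu\rho^2=24\mu\rho^2,
\]
\[
K'(0)=\frac{b'(0)-\beta'(0)}{a^2}=-\frac{48\mu\rho^2}{a^2}\ne0 .
\]
So for small $|s|$ the curvature is positive and nonconstant. By Lemma~\ref{lem:test}(d), $f$ is a counterexample with $n=2$, $p=3$ in $\mathbb Q_c^5$. This proves that the conjecture is false for $n=2$, $p\ge3$, and the last statement of Theorem~\ref{thm:surfaces}. \qed

\section{Surfaces in codimension at most two}\label{sec:surf2}

Now let $n=2$, $p\le2$, and let $f:M^2\to\mathbb Q_c^{2+p}$ be irreducible and not totally umbilical, with $\mathrm{III}=\lambda g$. Then $p\ge1$, and $\lambda>0$, since $\lambda=0$ would mean $\alpha=0$. We prove the conclusion of the conjecture.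

The argument has two steps. First, $H$ is an umbilical direction where it is not zero, so at most one further normal direction remains; the Codazzi equation then shows that $f$ is minimal in a totally umbilical sphere, or $H\equiv0$. Second, if $H\equiv0$ and $c\le0$, the Codazzi and Ricci equations determine both $|\nabla y|^2$ and $\Delta y$ for a certain function $y$, and this is incompatible with the constant negative curvature of $M$.

On a surface $\mathrm{Ric}=Kg$, so \eqref{eq:ricci} says $\langle\alpha,H\rangle=\frac12(K-c+\lambda)g$. Hence $A_H$ is a multiple of the identity, and by taking traces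
\begin{equation}\label{eq:AH}
A_H=|H|^2I,\qquad K=c+2|H|^2-\lambda .
\end{equation}

In an isothermal coordinate $z=x+iy$ write $g=E|dz|^2$ and $Q=\alpha(\partial_z,\partial_z)$; in this section $E$ always denotes this conformal factor. Since $\alpha(\partial_z,\partial_{\bar z})=\frac E2H$, $\nabla_{\partial_{\bar z}}\partial_z=0$ and $\nabla_{\partial_z}\partial_z=(\log E)_z\partial_z$, the Codazzi equation becomes $\nabla^\perp_{\bar z}Q=\nabla^\perp_z\bigl(\tfrac E2H\bigr)-(\log E)_z\tfrac E2H$, that is,
\begin{equation}\label{eq:cod}
\nabla^\perp_{\bar z}Q=\tfrac E2\nabla^\perp_zH.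
\end{equation}
We use $\Delta=\frac4E\partial_z\partial_{\bar z}$ and $\Delta\log E=-2K$.

\subsection{Either the surface is minimal, or it is flat and minimal in an umbilical sphere}\label{sub:step1}

\emph{Codimension one.} Where $H\ne0$, \eqref{eq:AH} gives $A=\pm hI$ with $h=|H|$, and $\mathrm{III}=\lambda g$ gives $h^2=\lambda$. So $|H|^2\in\{0,\lambda\}$ everywhere.

\emph{Codimension two.} On $\{H\ne0\}$ let $h=|H|$, $e_3=H/h$, let $e_4$ be a local unit normal field orthogonal to $e_3$, and let $\nabla^\perp e_3=\omega e_4$, so $\nabla^\perp e_4=-\omega e_3$. Then $A_3=hI$, and $A_4$ has trace zero and eigenvalues $\pm k$, $k\ge0$. From $\mathrm{III}=\lambda g$ and the Gauss equation,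
\begin{equation}\label{eq:hk}
h^2+k^2=\lambda,\qquad K=c+h^2-k^2 .
\end{equation}
Let $U'=\{H\ne0,\ k\ne0\}=\{0<|H|^2<\lambda\}$ and suppose $U'\ne\emptyset$. On $U'$ the function $k$ is smooth and positive, and $Q=\varphi e_4$ with $\varphi=\frac{kE}2e^{i\psi}$ locally. The $e_3$- and $e_4$-components of \eqref{eq:cod} are
\[
\tfrac E2h_z=-\varphi\,\omega_{\bar z},\qquad \varphi_{\bar z}=\tfrac E2h\,\omega_z,
\]
where $\omega_z=\omega(\partial_z)$ and $\omega_{\bar z}=\omega(\partial_{\bar z})=\overline{\omega_z}$. The conjugate of the first is $h_{\bar z}=-ke^{-i\psi}\omega_z$. Multiply the second by $2e^{-i\psi}$, insert this, and use $hh_{\bar z}+kk_{\bar z}=0$: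
\[
(kE)_{\bar z}+ikE\psi_{\bar z}=Ehe^{-i\psi}\omega_z=-\tfrac{E}{k}hh_{\bar z}=Ek_{\bar z}.
\]
Hence $(\log E+i\psi)_{\bar z}=0$, so $\log E$ is harmonic and $K=0$ on $U'$. Now \eqref{eq:hk} gives $h^2=\frac12(\lambda-c)$ and $k^2=\frac12(\lambda+c)$ on $U'$. By continuity $|H|^2=\frac12(\lambda-c)$ on the closure of $U'$, and this constant lies strictly between $0$ and $\lambda$. So $U'$ is also closed, and $U'=M$. Since $h$ is constant, the first component of \eqref{eq:cod} gives $\varphi\,\omega_{\bar z}=0$, so $\omega=0$ and $e_3$ is parallel.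

In the model space the derivative of $e_3$ along $X$ is $-A_3X=-hX$. So $u:=e_3+h\,(i\circ f)$ is a constant vector. If $c=0$, then $f$ lies in the sphere of radius $1/h$ about $u/h$, and $k=h$. If $c\ne0$, then $f$ lies in the hypersurface $\{x\in\mathbb Q_c^4:\langle x,u\rangle=h/c\}$, where $\langle u,u\rangle=1+h^2/c=k^2/c$. Its unit normal field is $u-hx$, whose derivative is $-h$ times the identity, so it is totally umbilical of curvature $c+h^2=k^2>0$; for $c<0$ the vector $u$ is timelike and the hypersurface is a geodesic sphere. In all cases $f$ is the composition of a totally umbilical inclusion $\mathbb S^3_{k^2}\to\mathbb Q_c^4$ with normal $e_3$ along $f$, and an immersion $M\to\mathbb S^3_{k^2}$ whose shape operator is the trace-free $A_4$. So $f$ is flat and minimal in a sphere up to umbilical inclusion: the conclusion of the conjecture holds. (Remark~\ref{rem:clifford} shows that, for irreducible $f$, this case in fact does not occur.)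

If $U'=\emptyset$, then $k=0$ wherever $H\ne0$, and $|H|^2\in\{0,\lambda\}$ everywhere, as in codimension one. Since $|H|^2$ is continuous and $M$ is connected, $|H|^2\equiv\lambda$ or $H\equiv0$. In the first case $f$ is totally umbilical, which is excluded. So it remains to treat
\[
H\equiv0,\qquad K=c-\lambda\ \text{ constant}.
\]
If $c>0$, then $f$ itself is minimal in the sphere $\mathbb S_c^{2+p}$ and $K$ is constant, and we are done. We show that $c\le0$ is impossible. So assume
\begin{equation}\label{eq:neg}
H\equiv0,\qquad K<0<\lambda .
\end{equation}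

\subsection{No minimal examples for $c\le0$}

\emph{Codimension one.} Locally $Q=\varphi\xi$ with a parallel unit normal $\xi$, and $\varphi$ is holomorphic by \eqref{eq:cod}. From $A^2=\lambda I$ we get $|\varphi|^2=\lambda E^2/4$. So $\log E$ is harmonic and $K=0$, contrary to \eqref{eq:neg}.

\emph{Codimension two: two holomorphic sections.} Now $Q$ is a holomorphic section of the complexified normal bundle, and the idea is to split this bundle into two line bundles and use both components. Let $e_3,e_4$ be a local orthonormal normal frame, $e_1=E^{-1/2}\partial_x$, $e_2=E^{-1/2}\partial_y$, and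
\[
\mathbf a=\alpha(e_1,e_1)=-\alpha(e_2,e_2),\quad\mathbf b=\alpha(e_1,e_2),\quad \Omega=a_3b_4-a_4b_3 ,
\]
where the indices denote components in the frame $e_3,e_4$. Then $Q=\frac E2(\mathbf a-i\mathbf b)$ and $|\mathbf a|^2+|\mathbf b|^2=\lambda$. The Ricci equation, $R^\perp(X,Y)\xi=\alpha(X,A_\xi Y)-\alpha(A_\xi X,Y)$, gives
\[
R^\perp(e_1,e_2)\xi=2\bigl(\langle\mathbf b,\xi\rangle\mathbf a-\langle\mathbf a,\xi\rangle\mathbf b\bigr),
\]
so $R^\perp(e_1,e_2)e_3=-2\Omega e_4$ and $R^\perp(e_1,e_2)e_4=2\Omega e_3$. For $\varepsilon=(e_3-ie_4)/\sqrt2$ this reads $R^\perp(e_1,e_2)\varepsilon=-2i\Omega\varepsilon$, and since $R^\perp(\partial_z,\partial_{\bar z})=\frac i2ER^\perp(e_1,e_2)$,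
\[
R^\perp(\partial_z,\partial_{\bar z})\varepsilon=E\Omega\,\varepsilon,\qquad R^\perp(\partial_z,\partial_{\bar z})\bar\varepsilon=-E\Omega\,\bar\varepsilon .
\]
The line bundles $\mathbb C\varepsilon$ and $\mathbb C\bar\varepsilon$ are preserved by $\nabla^\perp$: if $\nabla^\perp e_3=\omega e_4$, then $\nabla^\perp\varepsilon=i\omega\varepsilon$. Write $Q=Q_+\varepsilon+Q_-\bar\varepsilon$. By \eqref{eq:cod} with $H=0$, both $Q_+\varepsilon$ and $Q_-\bar\varepsilon$ are annihilated by $\nabla^\perp_{\bar z}$. For the complex bilinear extension of the metric, $\langle\varepsilon,\varepsilon\rangle=\langle\bar\varepsilon,\bar\varepsilon\rangle=0$ and $\langle\varepsilon,\bar\varepsilon\rangle=1$. So pairing $Q$ with $\bar\varepsilon$ and $\varepsilon$ gives $Q_\pm=\frac{E}{2\sqrt2}\bigl((a_3\pm b_4)+i(\pm a_4-b_3)\bigr)$, and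
\begin{equation}\label{eq:Qpm}
|Q_\pm|^2=\tfrac{E^2}8(\lambda\pm2\Omega)=\tfrac{\lambda E^2}8(1\pm t),\qquad t:=\tfrac{2\Omega}\lambda\in[-1,1].
\end{equation}

Let $\sigma$ be a nonvanishing section of a Hermitian line bundle with metric connection and $\nabla_{\bar z}\sigma=0$. Then $\partial_z|\sigma|^2=\langle\nabla_z\sigma,\sigma\rangle$ for the Hermitian product, so $\nabla_z\sigma=(\partial_z\log|\sigma|^2)\sigma$, and therefore $R(\partial_z,\partial_{\bar z})\sigma=-\nabla_{\bar z}\nabla_z\sigma=-(\partial_{\bar z}\partial_z\log|\sigma|^2)\sigma$. Applied to $Q_+\varepsilon$ and $Q_-\bar\varepsilon$ where they do not vanish, this gives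
\begin{equation}\label{eq:lap}
\Delta\log|Q_\pm|^2=\mp4\Omega=\mp2\lambda t .
\end{equation}

\emph{Case 1: $Q_-\equiv0$ or $Q_+\equiv0$ on a nonempty open set.} There $t=1$ or $t=-1$ respectively, and the other component satisfies $|Q_\pm|^2=\lambda E^2/4$. Then \eqref{eq:lap} gives $2\Delta\log E=-4K=-2\lambda$ in both situations, so $K=\lambda/2>0$, contrary to \eqref{eq:neg}.

\emph{Case 2: otherwise.} Then the open sets $\{Q_+\ne0\}$ and $\{Q_-\ne0\}$ are dense in the domain of the frame. So there is a nonempty open set with $Q_+Q_-\ne0$, that is, $|t|<1$. Put $t=\tanh y$ there; from now on $y$ denotes this function and no longer a coordinate. Adding and subtracting the equations \eqref{eq:lap} and using \eqref{eq:Qpm} and $\log\frac{1+t}{1-t}=2y$,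
\[
\Delta\log(1-t^2)=8K,\qquad \Delta y=-2\lambda\tanh y=:B(y).
\]
These are two equations for the one function $y$. Since $\log(1-t^2)=-2\log\cosh y$, the first says $\tanh y\,\Delta y+\cosh^{-2}y\,|\nabla y|^2=-4K$. With the second,
\[
|\nabla y|^2=-4K\cosh^2y+2\lambda\sinh^2y=:G(y)>0 .
\]
So both $|\nabla y|^2$ and $\Delta y$ are functions of $y$. Such a function determines the curvature, and we compare the result with the constant $K$. Define $\tau$ locally by $d\tau=dy/\sqrt{G(y)}$. Then $|\nabla\tau|=1$, so locally $g=d\tau^2+r^2d\vartheta^2$ with $r=r(\tau,\vartheta)>0$, and $y$ depends on $\tau$ only, with $y_\tau=\sqrt G$ and $y_{\tau\tau}=\frac12G'(y)$. From $\Delta y=y_{\tau\tau}+y_\tau\frac{r_\tau}r=B$ we get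
\[
\frac{r_\tau}r=\frac{N(y)}{\sqrt{G(y)}},\qquad N=B-\tfrac12G'=-2\lambda\tanh y-2(\lambda-2K)\sinh y\cosh y .
\]
The Gauss curvature is $K=-\frac{r_{\tau\tau}}r=-\bigl(\frac{r_\tau}r\bigr)_\tau-\bigl(\frac{r_\tau}r\bigr)^2$, and $\bigl(N/\sqrt G\bigr)_\tau=\sqrt G\,\frac{d}{dy}\bigl(N/\sqrt G\bigr)=N'-\frac{NG'}{2G}$. Hence
\[
(K+N')G=\tfrac12NG'-N^2 .
\]
This holds for $y$ in an interval, because $y_\tau>0$. Both sides are real analytic in $y$ on $\mathbb R$, so it holds for all $y\in\mathbb R$. At $y=0$ we have $N=0$, $N'=-2\lambda-2(\lambda-2K)=4K-4\lambda$ and $G=-4K$, so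
\[
(5K-4\lambda)(-4K)=0 .
\]
This contradicts $K<0<\lambda$. So \eqref{eq:neg} cannot occur, which completes the proof of Theorem~\ref{thm:surfaces}. \qed

\begin{remark}\label{rem:clifford}
The proof did not use irreducibility. Irreducibility only excludes the flat case $U'=M$ of Section~\ref{sub:step1}, as follows. Near any point of $U'$ take a coordinate with $E=1$. Then $\varphi_{\bar z}=\frac12h\omega_z=0$ and $|\varphi|=k/2$, so $\varphi$ is constant, and after rotating $z$ we have $\varphi=k/2$; that is, $A_4$ has matrix $\operatorname{diag}(k,-k)$ in the frame $\partial_x,\partial_y$. The Clifford torus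
\[
(x,y)\mapsto\tfrac1{\sqrt2k}\bigl(e^{i\sqrt2kx},e^{i\sqrt2ky}\bigr)\in\mathbb S^3_{k^2}\subset\mathbb R^2\oplus\mathbb R^2
\]
has the same metric and, for the normal $\frac1{\sqrt2}(-e^{i\sqrt2kx},e^{i\sqrt2ky})$, the same shape operator. By the fundamental theorem of surfaces $f$ is locally congruent to its umbilical inclusion, hence reducible. So for irreducible $f$ with $n=2$, $p\le2$ we have $c>0$, and $f$ itself is minimal.
\end{remark}

\section{Every metric}\label{sec:all}

In this section $(M^n,g)$ is a fixed closed Riemannian manifold with Levi-Civita connection $\nabla$. Indices refer to $g$-orthonormal frames, and repeated indices are summed.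

\subsection{Reformulation and strategy}

For a smooth map $f:M\to\mathbb R^q$ let
\[
\mathcal D(f)=\bigl(|f|^2,\;f^*\langle\cdot,\cdot\rangle,\;T(f)\bigr),\qquad T(f)_{ij}=\langle\nabla^2_{ik}f,\nabla^2_{jk}f\rangle .
\]
This is additive: $\mathcal D((f_1,f_2))=\mathcal D(f_1)+\mathcal D(f_2)$. If $f^*\langle\cdot,\cdot\rangle=g$, then $\nabla^2f=\alpha$ and $T(f)=\mathrm{III}$. Suppose that
\begin{equation}\label{eq:goal}
\mathcal D(f)=(r^2,\,g,\,\lambda g)\qquad\text{with constants }r>0,\ \lambda .
\end{equation}
Then $f$ is an isometric immersion into $\mathbb S^{q-1}(r)$ with third fundamental form $(\lambda-r^{-2})g$ there, and Lemma~\ref{lem:umbilic} gives an isometric immersion with homothetic Gauss map into $\mathbb Q^q_c$ for every $c\le r^{-2}$. So for Theorem~\ref{thm:all} it suffices to solve \eqref{eq:goal} with $r$ arbitrarily small.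

Nash's theorem solves the second component of \eqref{eq:goal}, but gives no control of $T$. We control $T$ in two ways.

\emph{Oscillation.} If a line is wound isometrically around a circle of radius $(3\kappa)^{-1/2}$, its third fundamental form becomes the large constant $3\kappa$. In Section~\ref{sub:osc} we construct an isometric map $F_\kappa$ of $\mathbb R^N$ which does this in all directions simultaneously. Composing an immersion with $F_\kappa$ keeps its metric $g'$, and adds to $T$ a term $\kappa\Phi(g')$ that depends only on $g'$. For $g'=\frac12g$ this term is a multiple of $g$. All other contributions to $T$ are bounded as $\kappa\to\infty$, and they can be cancelled, up to an error of order $\kappa^{-1}$, by changing $g'$ by a tensor of size $\kappa^{-1}$. This change is itself an error of order $\kappa^{-1}$ in the metric.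

\emph{Perturbation.} One summand $\psi$ is chosen so generically that every small change of $\mathcal D(\psi)$ can be realized by a change of $\psi$. It absorbs the errors.

\subsection{Inverting the linearization}

Call $\psi:M\to\mathbb R^q$ \emph{$4$-free} if for each $x$ the linear map
\[
\mathbb R^q\to J_x^4(M,\mathbb R),\qquad \zeta\mapsto j_x^4\langle\psi,\zeta\rangle
\]
is onto. Let $S^k\psi$ be the symmetrization of $\nabla^k\psi$. A $4$-jet of a function $u$ is the same as the values of $u,S^1u,\dots,S^4u$, so $4$-freeness means that $\psi$ and the components of $S^1\psi,\dots,S^4\psi$, with indices in nondecreasing order, are pointwise linearly independent. It is an open condition on $4$-jets.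

\begin{lemma}\label{lem:inverse}
Over $4$-free maps $\psi$ the linearization
\[
L_\psi v=\bigl(2\langle\psi,v\rangle,\ \langle\nabla_i\psi,\nabla_jv\rangle+\langle\nabla_j\psi,\nabla_iv\rangle,\ \langle\nabla^2_{ik}\psi,\nabla^2_{jk}v\rangle+\langle\nabla^2_{jk}\psi,\nabla^2_{ik}v\rangle\bigr)
\]
of $\mathcal D$ has a right inverse which is a linear differential operator of order $2$ with coefficients depending smoothly on the $4$-jet of $\psi$.
\end{lemma}

\begin{proof}
Given a function $\rho$ and symmetric $2$-tensors $h,\tau$, we want $L_\psi v=(\rho,h,\tau)$. The operator $L_\psi$ differentiates $v$. We prescribe the inner products of $v$ with the derivatives of $\psi$, so that by the product rule the derivatives fall on $\psi$ and only an algebraic equation remains. Two derivatives of $v$ are to be moved onto $\nabla^2\psi$; this is why derivatives of $\psi$ up to order four must be independent. Let $v$ be the unique vector in the span of $\psi$ and the components of $S^1\psi,\dots,S^4\psi$ with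
\[
\langle\psi,v\rangle=\tfrac\rho2,\quad\langle\nabla\psi,v\rangle=0,\quad\langle\nabla^2\psi,v\rangle=-\tfrac h2,\quad\langle S^3\psi,v\rangle=0,\quad\langle S^4\psi,v\rangle=B,
\]
where the symmetric $4$-tensor $B$ will be chosen.

The first component of $L_\psi v$ is $\rho$. Differentiating $\langle\nabla_i\psi,v\rangle=0$ gives $\langle\nabla_i\psi,\nabla_jv\rangle=-\langle\nabla^2_{ij}\psi,v\rangle=\frac12h_{ij}$, so the second component is $h$.

For the third component, commuting covariant derivatives gives $\nabla^3\psi-S^3\psi=R*\nabla\psi$ and $\nabla^4\psi-S^4\psi=R*\nabla^2\psi+\nabla R*\nabla\psi$, where $*$ denotes universal bilinear contractions, which may change from line to line. Hence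
\[
\langle\nabla^3\psi,v\rangle=0,\qquad\langle\nabla^4\psi,v\rangle=B+R*h .
\]
Differentiate $\langle\nabla^2_{il}\psi,v\rangle=-\frac12h_{il}$. Because of $\langle\nabla^3\psi,v\rangle=0$ we get $\langle\nabla^2_{il}\psi,\nabla_kv\rangle=-\frac12\nabla_kh_{il}$. Differentiate once more:
\[
\langle\nabla^2_{il}\psi,\nabla^2_{jk}v\rangle=-\tfrac12\nabla_j\nabla_kh_{il}-\langle\nabla_j\nabla^2_{il}\psi,\nabla_kv\rangle .
\]
Differentiating $\langle\nabla_j\nabla^2_{il}\psi,v\rangle=0$ in direction $k$ shows that the last term, with its sign, equals $\langle\nabla_k\nabla_j\nabla^2_{il}\psi,v\rangle=B_{kjil}+(R*h)_{kjil}$. Contracting $l=k$,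
\[
\langle\nabla^2_{ik}\psi,\nabla^2_{jk}v\rangle=-\tfrac12\nabla_j\nabla_kh_{ik}+B_{ijkk}+(R*h)_{ij}.
\]
Adding the same expression with $i,j$ exchanged, we see that the third component of $L_\psi v$ equals $\tau$ if and only if $2B_{ijkk}=Y_{ij}$, where the symmetric tensor $Y$ is $\tau$ plus a linear expression in $h$ and its derivatives of order at most two. We look for
\[
B_{ijkl}=g_{ij}C_{kl}+g_{ik}C_{jl}+g_{il}C_{jk}+g_{jk}C_{il}+g_{jl}C_{ik}+g_{kl}C_{ij}
\]
with $C$ symmetric. Then $B_{ijkk}=(n+4)C_{ij}+(\operatorname{tr}C)g_{ij}$. The map $C\mapsto(n+4)C+(\operatorname{tr}C)g$ is multiplication by $n+4$ on trace-free tensors and by $2n+4$ on multiples of $g$. It is invertible, so $C$, and with it $B$ and $v$, is determined. The coefficients come from inverting the Gram matrix of $\psi,S^1\psi,\dots,S^4\psi$ and are smooth in the $4$-jet of $\psi$.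
\end{proof}

\begin{theorem}[Nash--Gromov implicit function theorem {\cite[\S2.3.2, Main Theorem and its corollary]{Gromov}}]\label{thm:ift}
Let $\mathcal D$ be a smooth differential operator of order $r$ over a compact manifold. Suppose that over the solutions of an open relation in $d$-jets, $d\ge r$, the linearization has a right inverse that is a linear differential operator of order $s$ with coefficients depending smoothly on the $d$-jet of the base section. If $x_0$ is a $C^\infty$ solution of the relation, there are $k$ and a $C^k$-neighborhood $\mathcal B$ of $0$ such that for every $C^\infty$ element $\beta\in\mathcal B$ there is a $C^\infty$ solution $x$ of the relation with $\mathcal D(x)=\mathcal D(x_0)+\beta$.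
\end{theorem}

With $r=2$, $d=4$, $s=2$ this and Lemma~\ref{lem:inverse} give: \emph{if $\psi$ is $4$-free, then for all sufficiently $C^k$-small smooth $(\rho,h,\tau)$ there is a smooth $\psi'$ with $\mathcal D(\psi')=\mathcal D(\psi)+(\rho,h,\tau)$.}

\begin{lemma}\label{lem:free}
There is a $4$-free map $\psi_0:M\to\mathbb R^q$ with $|\psi_0|=1$.
\end{lemma}

\begin{proof}
Embed $M$ into some $\mathbb R^N$ and let the components of $\chi$ be the restrictions to $M$ of all monomials of degree at most $4$. Every $4$-jet of a function on $M$ extends to a $4$-jet on $\mathbb R^N$, and the latter is represented by a polynomial of degree at most $4$. So $\chi$ is $4$-free. It has no zeros, because $1$ is among the monomials. Multiplication by the positive function $|\chi|^{-1}$ is an automorphism of $J^4_x(M,\mathbb R)$, so $\psi_0=\chi/|\chi|$ is $4$-free as well.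
\end{proof}

For $\epsilon>0$ the map $\epsilon\psi_0$ is again $4$-free, and with $h_0=\psi_0^*\langle\cdot,\cdot\rangle$, $T_0=T(\psi_0)$ we have
\begin{equation}\label{eq:psi}
\mathcal D(\epsilon\psi_0)=(\epsilon^2,\,\epsilon^2h_0,\,\epsilon^2T_0).
\end{equation}

\subsection{Isotropic oscillation}\label{sub:osc}

The average of $(u^{\otimes2},u^{\otimes4})$ over the unit sphere of $\mathbb R^N$ lies in the convex hull of the compact set of its values. Hence there are finitely many unit vectors $u_l\in\mathbb R^N$ and weights $w_l>0$, $\sum w_l=1$, with the same averages: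
\[
\sum_l w_l\langle u_l,x\rangle\langle u_l,y\rangle=\tfrac1N\langle x,y\rangle,
\]
\[
\sum_lw_l\langle u_l,x\rangle\langle u_l,y\rangle\langle u_l,z\rangle\langle u_l,t\rangle=\tfrac1{N(N+2)}\bigl(\langle x,y\rangle\langle z,t\rangle+\langle x,z\rangle\langle y,t\rangle+\langle x,t\rangle\langle y,z\rangle\bigr).
\]
For $\kappa>0$ put $\nu^2=(N+2)\kappa$, $b_l=\nu u_l$, $a_l^2=Nw_l/\nu^2$ with $\nu,a_l>0$, and
\[
F_\kappa:\mathbb R^N\to\bigoplus_l\mathbb R^2,\qquad F_\kappa(y)=\bigl(a_l\cos\langle b_l,y\rangle,\,a_l\sin\langle b_l,y\rangle\bigr)_l .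
\]
For $N=1$ this is, up to repetition, the circle of radius $(3\kappa)^{-1/2}$ mentioned above. In the $l$-th plane the first derivative in direction $x$ is $\langle b_l,x\rangle$ times a vector of length $a_l$ orthogonal to the position vector, and the second derivative in directions $x,y$ is $-\langle b_l,x\rangle\langle b_l,y\rangle$ times the position vector. Summing over $l$,
\begin{itemize}
\item $|F_\kappa|^2=\sum a_l^2=\frac N{(N+2)\kappa}$;
\item $\langle DF_\kappa(x),DF_\kappa(y)\rangle=\sum Nw_l\langle u_l,x\rangle\langle u_l,y\rangle=\langle x,y\rangle$;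
\item $\langle D^2F_\kappa(x,y),DF_\kappa(z)\rangle=0$;
\item $\langle D^2F_\kappa(x,y),D^2F_\kappa(z,t)\rangle=\kappa\bigl(\langle x,y\rangle\langle z,t\rangle+\langle x,z\rangle\langle y,t\rangle+\langle x,t\rangle\langle y,z\rangle\bigr)$.
\end{itemize}
For a smooth immersion $\iota:M\to\mathbb R^N$ inducing $g'$ we have $\nabla^2(F_\kappa\circ\iota)=D^2F_\kappa(d\iota,d\iota)+DF_\kappa(\nabla^2\iota)$. The two terms are orthogonal, and therefore
\begin{equation}\label{eq:F}
\mathcal D(F_\kappa\circ\iota)=\Bigl(\tfrac N{(N+2)\kappa},\;g',\;\kappa\Phi(g')+T(\iota)\Bigr),\qquad \Phi(g')_{ij}=(\operatorname{tr}_gg')\,g'_{ij}+2g'_{ik}g'_{kj}.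
\end{equation}

\subsection{Assembly}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
By Nash's theorem \cite{Nash} every smooth metric on $M$ is induced by a smooth embedding into some Euclidean space. We use three summands: the perturbable map $\psi$, a map $P$ that compensates its metric, and an oscillating map.

\emph{The fixed summands.} Choose $\epsilon>0$ so small that $g_2:=\frac12g-\epsilon^2h_0$ is positive definite, and put $\psi=\epsilon\psi_0$. Let $\iota_2:(M,g_2)\to\mathbb R^{N_2}$ be isometric, fix $\kappa_2>0$, and put $P=F_{\kappa_2}\circ\iota_2$. Write $T_2=T(P)$. Together $P$ and $\psi$ induce exactly $\frac12g$, so that the oscillating summand may have a metric near $\frac12g$, for which $\kappa\Phi$ is to leading order a multiple of $g$. The oscillation in $P$ serves only to make $|P|$ constant and small.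

\emph{The correction tensor.} Let $\iota_1:(M,g)\to\mathbb R^{N}$ be isometric. Put $\mathcal Ls=(\operatorname{tr}_gs)g+(n+4)s$, the map inverted in Lemma~\ref{lem:inverse}, with $\mathcal L^{-1}g=\frac1{2n+4}g$. For a constant $\mu$ define $s$ by
\[
\tfrac12\mathcal Ls=\mu g-\tfrac12T(\iota_1)-T_2-\epsilon^2T_0 .
\]
Then $s=\frac\mu{n+2}g$ plus a tensor independent of $\mu$. Fix $\mu$ so large that $s$ is positive definite, and let $\sigma:(M,s)\to\mathbb R^{N_3}$ be isometric.

\emph{The oscillating summand.} For $\kappa>0$ let $\iota_\kappa=\bigl(\frac1{\sqrt2}\iota_1,\kappa^{-1/2}\sigma\bigr):M\to\mathbb R^{N_1}$, $N_1=N+N_3$. It induces $\frac12g+\kappa^{-1}s$ and has $T(\iota_\kappa)=\frac12T(\iota_1)+\kappa^{-1}T(\sigma)$. Expanding the quadratic map $\Phi$,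
\begin{align*}
\Phi\bigl(\tfrac12g+\kappa^{-1}s\bigr)&=\bigl(\tfrac n2+\kappa^{-1}\operatorname{tr}_gs\bigr)\bigl(\tfrac12g+\kappa^{-1}s\bigr)+2\bigl(\tfrac12g+\kappa^{-1}s\bigr)^2\\
&=\tfrac{n+2}4g+\tfrac1{2\kappa}\mathcal Ls+\kappa^{-2}\Phi(s),
\end{align*}
where the square is that of a symmetric matrix. By \eqref{eq:F}, \eqref{eq:psi} and additivity, the metric of $(F_\kappa\circ\iota_\kappa,P,\psi)$ is $\frac12g+\kappa^{-1}s+g_2+\epsilon^2h_0=g+\kappa^{-1}s$, and the third component of $\mathcal D$ is
\[
\tfrac{n+2}4\kappa\,g+\bigl[\tfrac12\mathcal Ls+\tfrac12T(\iota_1)+T_2+\epsilon^2T_0\bigr]+\kappa^{-1}\bigl(\Phi(s)+T(\sigma)\bigr),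
\]
where the bracket is $\mu g$ by the choice of $s$. So
\[
\mathcal D\bigl((F_\kappa\circ\iota_\kappa,P,\psi)\bigr)=(r_\kappa^2,\,g,\,\lambda_\kappa g)+\kappa^{-1}\bigl(0,\,s,\,\Phi(s)+T(\sigma)\bigr),
\]
\[
r_\kappa^2=\tfrac{N_1}{(N_1+2)\kappa}+\tfrac{N_2}{(N_2+2)\kappa_2}+\epsilon^2,\qquad\lambda_\kappa=\tfrac{n+2}4\kappa+\mu .
\]

\emph{Perturbation.} The tensors $s$, $\Phi(s)$, $T(\sigma)$ and the $4$-free map $\psi$ do not depend on $\kappa$. So for $\kappa$ large there is a smooth $\psi'$ with $\mathcal D(\psi')=\mathcal D(\psi)-\kappa^{-1}\bigl(0,s,\Phi(s)+T(\sigma)\bigr)$. Then $f=(F_\kappa\circ\iota_\kappa,P,\psi')$ satisfies $\mathcal D(f)=(r_\kappa^2,g,\lambda_\kappa g)$, which is \eqref{eq:goal}. Choosing $\epsilon$ small, then $\kappa_2$ large, then $\mu$ and $s$ as above, then $\kappa$ large makes $r_\kappa$ as small as desired. This proves the first assertion.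

\emph{The local assertion.} Given a metric near a point, interpolate in a coordinate cube between this metric on a small ball and a flat metric near the boundary of the cube, by means of a cutoff function. The result descends to a smooth metric on a torus that agrees with the given one on the ball. Restrict an immersion of this torus to the ball.
\end{proof}

\begin{corollary}\label{cor:all}
For every $n\ge2$ and every $c$ there are, for some $m$, irreducible immersions $M^n\to\mathbb Q_c^m$ of closed manifolds with homothetic Gauss map, not totally umbilical, that violate both conclusions of the conjecture.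
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:all} and Lemma~\ref{lem:test}(d) it suffices to find a closed $M^n$ with positive sectional curvature whose Ricci tensor is not a constant multiple of the metric. Take the ellipsoid $\{x_0^2/A^2+|x'|^2=1\}\subset\mathbb R^{n+1}$ with $A>0$, $A\ne1$. Its second fundamental form is definite, so its sectional curvature is positive. At a pole $x'=0$ all principal curvatures are $A$ and $\mathrm{Ric}=(n-1)A^2g$. At a point of the equator $x_0=0$ the principal curvature in the meridian direction is $1/A^2$ and the other ones are $1$, so the Ricci curvature in the meridian direction is $(n-1)/A^2\ne(n-1)A^2$.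
\end{proof}

So without a bound on the codimension a homothetic Gauss map imposes no local condition on the metric, while for irreducible surfaces in codimension at most two it forces constant curvature. We make no claim about the optimal codimension for $n\ge3$.

\begin{thebibliography}{9}

\bibitem{dF}
Guilherme Machado de Freitas, \emph{Submanifolds With Homothetic Gauss Map In Codimension Two}, arXiv:1408.4331 (2014).

\bibitem{Gromov}
M. Gromov, \emph{Partial Differential Relations}, Springer, 1986.

\bibitem{Nash}
Nash, Ann. of Math. 63 (1956).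

\end{thebibliography}

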